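\title{The smallest recurrence quotient of a non-periodic sequence}

\begin{abstract}
For an infinite sequence $x$ over a finite alphabet, let $R_x(n)$ be the least length of a window that contains, wherever it is placed in $x$, every word of length $n$ occurring in $x$, and let $\rho_x=\limsup R_x(n)/n$. We prove the conjecture of Rauzy and Cassaigne that $\rho_x\ge\frac{5+\sqrt5}{2}$ for every non-periodic $x$. Moreover, $\frac{5+\sqrt5}{2}$ is the only value of $\rho_x$ below $4$ for non-periodic $x$; we describe the sequences that attain it in terms of the Fibonacci word; and among quasi-Sturmian sequences the next value is $3+\sqrt2$. The proof is elementary. The inequality $\rho_x<4$ forces the number of factors of length $n$ to grow by exactly one at each step for large $n$, and for such sequences $R_x$ is computed exactly from the return words of the bispecial factors.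
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $x=x_0x_1x_2\cdots$ be an infinite sequence over a finite alphabet, and write $x[i,j)=x_ix_{i+1}\cdots x_{j-1}$. A word $w$ of length $|w|$ \emph{occurs at position} $t$ if $x[t,t+|w|)=w$; the words that occur in $x$ are its \emph{factors}. We denote by $F$ the set of factors of $x$ and by $F_n$ the set of factors of length $n$, and we put
\[
P(n)=|F_n|,\qquad s(n)=P(n+1)-P(n).
\]
The sequence $x$ is \emph{periodic} if $x_{i+T}=x_i$ for some $T\ge1$ and all $i$, and \emph{eventually periodic} if some suffix $x_tx_{t+1}\cdots$ is periodic. It is \emph{almost periodic} (or \emph{uniformly recurrent}) if every factor occurs infinitely often with bounded gaps.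

For an almost periodic $x$, the \emph{regulator} $R_x(n)$ is the least $l$ such that every factor of $x$ of length $l$ contains every word of $F_n$ as a factor. It says how much of $x$ one has to read, starting anywhere, to be sure of having seen everything of size $n$. A \emph{return time} of a factor $w$ is the distance between the left ends of two consecutive occurrences of $w$. If $L(n)$ denotes the largest return time of a word of $F_n$, then
\begin{equation}\label{eq:RL}
R_x(n)=L(n)+n-1\qquad(n\ge1);
\end{equation}
the short proof is recalled in Lemma~\ref{lem:basic}. The \emph{recurrence quotient} (or \emph{almost periodicity coefficient}) of $x$ is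
\[
\rho_x=\limsup_{n\to\infty}\frac{R_x(n)}{n},
\]
and $\rho_x=\infty$ if $x$ is not almost periodic.

If $x$ has period $T$, then $L(n)\le T$ and $\rho_x=1$. How close to this can a non-periodic sequence come? Counting gives a first answer. By \eqref{eq:RL}, a word of length $n$ can start at exactly $L(n)$ places in a window of length $R_x(n)$, so $L(n)\ge P(n)$. An almost periodic, non-periodic sequence has $P(n)\ge n+1$, hence $R_x(n)\ge 2n$ and $\rho_x\ge2$. It is known that in fact $\rho_x\ge3$ for every non-periodic $x$.

The fewer factors there are, the shorter the window that can hold them, so one looks first at sequences with $P(n)=n+1$. Let $\sigma$ be the substitution $\sigma(0)=01$, $\sigma(1)=0$, extended to words and sequences by concatenation. Each $\sigma^i(0)$ is a proper prefix of $\sigma^{i+1}(0)$, and the limit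
\[
\mathbf f=0100101001001\cdots=\sigma(\mathbf f)
\]
is the \emph{Fibonacci word}. It has $P(n)=n+1$ and $\rho_{\mathbf f}=2+\varphi=\frac{5+\sqrt5}{2}=3.618\dots$, where $\varphi=\frac{1+\sqrt5}{2}$; both facts are reproved in Example~\ref{ex:fib}. The following conjecture of Rauzy and Cassaigne is stated in~\cite{MPS}.

\medskip
\noindent\textbf{Conjecture.} \emph{For every non-periodic sequence $x$, $\rho_x\ge\frac{5+\sqrt5}{2}$.}
\medskip

The counting bound shows why this is not evident. The Fibonacci word has only $n+1$ factors of length $n$, yet $L(n)$ is about $2.618\,n$ for infinitely many $n$. For a sequence with about $2n$ factors of length $n$, counting gives only $\rho_x\ge3$, and nothing in that argument prevents a richer sequence from packing its factors more economically than $\mathbf f$ does. We show that none does.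

\begin{theorem}\label{thm:conj}
For every non-periodic sequence $x$, we have $\rho_x\ge\frac{5+\sqrt5}{2}$.
\end{theorem}

The proof gives more. Call $x$ \emph{quasi-Sturmian} if it is almost periodic, non-periodic, and $s(n)=1$ for all large $n$. A \emph{morphism} $\psi$ on $\{0,1\}$ is given by two words $\psi(0),\psi(1)$ and the rule $\psi(vw)=\psi(v)\psi(w)$. If $\psi(0)\psi(1)\ne\psi(1)\psi(0)$, both words are nonempty, and $\psi$ maps a sequence $y\in\{0,1\}^{\mathbb N}$ to the sequence $\psi(y)=\psi(y_0)\psi(y_1)\cdots$; the words $\psi(y_i)$ are its \emph{blocks}.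

\begin{theorem}\label{thm:main}
Let $x$ be non-periodic.
\begin{enumerate}
\item[(1)] If $\rho_x<4$, then $x$ is quasi-Sturmian and $\rho_x=\frac{5+\sqrt5}{2}$. So $\rho_x\in\{\frac{5+\sqrt5}{2}\}\cup[4,\infty]$.
\item[(2)] $\rho_x=\frac{5+\sqrt5}{2}$ if and only if $x$ is almost periodic and some suffix of $x$ has the form $\psi(y)$, where all factors of $y\in\{0,1\}^{\mathbb N}$ are factors of the Fibonacci word and $\psi$ is a morphism with $\psi(0)\psi(1)\ne\psi(1)\psi(0)$.
\item[(3)] If $x$ is quasi-Sturmian and $\rho_x\ne\frac{5+\sqrt5}{2}$, then $\rho_x\ge3+\sqrt2$, and this value is attained.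
\end{enumerate}
\end{theorem}

We do not claim that the bound $4$ is sharp for sequences that are not quasi-Sturmian. In part~(2), almost periodicity does not follow from the condition on the suffix: the sequence $2\mathbf f$ over $\{0,1,2\}$ has the suffix $\mathbf f$, but the letter $2$ occurs once and the quotient is $\infty$.

The proof has two halves. Section~\ref{sec:four} shows that $\rho_x<4$ forces $s(n)=1$ for all large $n$. Section~\ref{sec:tower} attaches to every quasi-Sturmian sequence integers $Q_k$ with $Q_{k+1}=a_{k+1}Q_k+Q_{k-1}$, $a_{k+1}\ge 1$, and proves $\rho_x=2+\limsup Q_{k+1}/Q_k$. Theorem~\ref{thm:conj} and parts (1) and (3) of Theorem~\ref{thm:main} then become statements about this recurrence (Section~\ref{sec:values}), and part~(2) is proved in Section~\ref{sec:extremal}. Both halves use the same device, cutting $x$ at the occurrences of a well-chosen factor, which we first try on $\mathbf f$.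

\section{Where $2+\varphi$ comes from}\label{sec:example}

Cut $\mathbf f$ before each occurrence of a word $u$. For $u$ empty, $u=0$ and $u=010$ we get
\[
\begin{array}{ll}
u=\varepsilon: & 0\,|\,1\,|\,0\,|\,0\,|\,1\,|\,0\,|\,1\,|\,0\,|\,0\,|\,1\,|\,0\,|\,0\,|\,1\,|\,0\,|\,1\,|\,0\,|\,0\,|\,1\,|\,0\,|\,1\,|\,0\,|\cdots\\[2pt]
u=0: & 01\,|\,0\,|\,01\,|\,01\,|\,0\,|\,01\,|\,0\,|\,01\,|\,01\,|\,0\,|\,01\,|\,01\,|\,0\,|\cdots\\[2pt]
u=010: & 010\,|\,01\,|\,010\,|\,010\,|\,01\,|\,010\,|\,01\,|\,010\,|\cdots
\end{array}
\]
These are the block decompositions of $\mathbf f$, $\sigma(\mathbf f)$ and $\sigma^2(\mathbf f)$. Indeed, the blocks of $\sigma(\mathbf f)$ begin exactly at the letters $0$; and $010$ occurs exactly where a block $01=\sigma(0)$ of the second row begins, that is, at the beginning of a block of $\sigma(\sigma(\mathbf f))$. In each row there are two pieces: a piece $X$ that is sometimes repeated ($0$, $01$, $010$) and a piece $Y$ that is never repeated ($1$, $0$, $01$).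

To find a short word with a long return time, we look for a short word that detects the event ``$XX$''. The last letters of $X$ and $Y$ differ, so the letter before an occurrence of $u$ tells which piece ends there. The letter after $u$ tells which piece begins there; for instance $010$ is followed by $0$ at the beginning of a piece $010$ and by $1$ at the beginning of a piece $01$. So $XX$ is detected by a word of length only $|u|+2$, namely $00$, $101$ and $00100$ in the three rows. In the prefix
\[
\mathbf f=010010100100101001010\,01001\cdots
\]
(positions are counted from $0$, and the space follows position $20$) the word $00$ has consecutive occurrences at $2$ and $7$, the word $101$ at $4$ and $12$, and the word $00100$ at $7$ and $20$. Thus $L(2)\ge5$, $L(3)\ge8$, $L(5)\ge13$, and \eqref{eq:RL} gives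
\[
R_{\mathbf f}(2)\ge6,\qquad R_{\mathbf f}(3)\ge10,\qquad R_{\mathbf f}(5)\ge17 .
\]
With $Q_1,Q_2,\ldots=2,3,5,8,\ldots$ the pattern is a word of length $Q_k$ with return time $Q_k+Q_{k+1}$, which makes $R_{\mathbf f}(Q_k)/Q_k$ about $1+(1+\varphi)$.

Everything in this computation has a counterpart for a general sequence as soon as $s(n)=1$: two pieces, and marker words of length $|u|+2$ for the pairs of pieces. In Section~\ref{sec:four} the markers are used to show that the four pairs of pieces cannot all occur when $\rho_x<4$. In Section~\ref{sec:tower} the marker of $XX$ turns out to realize the largest return time.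

\section{Special factors, periods and return times}\label{sec:tools}

A word $z=z_0\cdots z_{k-1}$ has \emph{period} $T\ge1$ if $z_i=z_{i+T}$ whenever $0\le i<k-T$. If $A$ is nonempty and $v$ is a prefix of $Av$, then $Av$ has period $|A|$, because $(Av)_{i+|A|}=v_i=(Av)_i$ for $i<|v|$. In particular, if $v$ occurs at $t$ and at $t+T$, then $x[t,t+T+|v|)$ has period $T$.

\begin{lemma}\label{lem:basic}
Let $x$ be almost periodic.
\begin{enumerate}
\item[(a)] Every $v\in F$ extends to a factor by one letter on either side, and every return time of $v$ is realized by infinitely many pairs of consecutive occurrences.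
\item[(b)] $R_x(n)=L(n)+n-1$ for $n\ge1$.
\item[(c)] $L(n)\le L(n+1)$.
\item[(d)] If $x$ is non-periodic, then $x$ is not eventually periodic, $s(n)\ge1$ and $P(n)\ge n+1$ for all $n\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The word $v$ occurs at some position $t\ge1$, which gives both extensions. If $v$ occurs at $t$ and next at $t+T$, then $x[t,t+T+|v|)$ begins and ends with $v$ and contains no other occurrence of $v$. This word occurs infinitely often, and each occurrence realizes the return time $T$.

(b) Put $L=L(n)$. If $w\in F_n$ occurs at $t$ and next at $t+L$, then the factor $x[t+1,t+L+n-1)$ of length $L+n-2$ and all its prefixes miss $w$, so $R_x(n)\ge L+n-1$. Conversely, let $z$ be a factor of length $L+n-1$ and $w\in F_n$. Choose an occurrence of $z$ at a position $t$ beyond the first occurrence of $w$. The occurrence of $w$ that follows the last one before $t$ lies in $\{t,\dots,t+L-1\}$, so $z$ contains $w$.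

(c) If $w\in F_n$ occurs at $t$ and next at $t+T$, then $x[t,t+n+1)$ has the prefix $w$, so its next occurrence after $t$ is at $t+T$ or later.

(d) If a suffix of $x$ has period $T$, every prefix of $x$ occurs in that suffix and so has period $T$; then $x$ is periodic. The rest is the Morse--Hedlund argument. Every word of $F_n$ extends to the right, so $s(n)\ge0$, and if $s(n)=0$ the extension is always unique. Then $x[t,t+n)$ determines $x_{t+n}$ and, inductively, the whole suffix from $t$ on. Two occurrences of the same word of length $n$ give two equal suffixes, so $x$ is eventually periodic. Hence $s(n)\ge1$, and $P(0)=1$ gives $P(n)\ge n+1$.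
\end{proof}

For $v\in F$ let $r(v)$ be the number of letters $d$ with $vd\in F$, let $l(v)$ be the number of letters $c$ with $cv\in F$, and let $e(v)$ be the number of pairs $(c,d)$ with $cvd\in F$. The word $v$ is \emph{right special} if $r(v)\ge2$, \emph{left special} if $l(v)\ge2$, and \emph{bispecial} if it is both. Right special words are the places where the sequence has a choice; bispecial words are the places where $s$ can change.

\begin{lemma}\label{lem:second}
Let $x$ be almost periodic. Then
\[
s(n)=\sum_{v\in F_n}(r(v)-1)=\sum_{v\in F_n}(l(v)-1)
\]
with all terms nonnegative, and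
\begin{equation}\label{eq:second}
s(n+1)-s(n)=\sum_{v\in F_n\ \mathrm{bispecial}}\bigl(e(v)-l(v)-r(v)+1\bigr).
\end{equation}
\end{lemma}

\begin{proof}
We have $P(n+1)=\sum_{F_n}r(v)=\sum_{F_n}l(v)$ and $P(n+2)=\sum_{F_n}e(v)$, and $r(v),l(v)\ge1$ by Lemma~\ref{lem:basic}(a). This gives the first claim and $s(n+1)-s(n)=P(n+2)-2P(n+1)+P(n)=\sum_{F_n}(e(v)-l(v)-r(v)+1)$. If $r(v)=1$, each factor $cv$ extends to the right, and only by the one letter that can follow $v$; so $e(v)=l(v)$ and the term vanishes. If $l(v)=1$, then $e(v)=r(v)$ for the same reason.
\end{proof}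

\emph{From here to the end of Section~\ref{sec:tower}, $x$ is almost periodic and non-periodic.} The next lemma is the only source of lower bounds for $R_x$ other than return times: a long periodic stretch is a window that sees few words.

\begin{lemma}\label{lem:period}
If $z\in F$ has period $T$ and $P(m)>T$, then $R_x(m)>|z|$.
\end{lemma}

\begin{proof}
A factor of $z$ of length $m$ is determined by its starting position modulo $T$, so $z$ contains at most $T$ words of $F_m$ and misses one. A factor of $x$ of length at least $R_x(m)$ misses none.
\end{proof}

\begin{lemma}\label{lem:long}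
For every $W$ there is $N$ such that all return times of all factors of length at least $N$ exceed $W$.
\end{lemma}

\begin{proof}
A return time $T$ of a word of $F_n$ gives a factor of length $n+T$ with period $T$. If the lemma failed for $W$, there would be a fixed $T\le W$ and arbitrarily long factors with period $T$. A factor of length at least $R_x(m)$ contains the prefix $x[0,m)$, so every prefix of $x$ would have period $T$, and $x$ would be periodic.
\end{proof}

\section{Return words of a bispecial factor}\label{sec:return}

Let $u\in F_n$ and let $t_0<t_1<\cdots$ be all its occurrences. The words $y_i=x[t_i,t_{i+1})$ are the \emph{return words} of $u$. The suffix of $x$ from $t_0$ on is their concatenation, $|y_i|=t_{i+1}-t_i$, and $y_iu=x[t_i,t_{i+1}+n)$ begins with $u$. The \emph{derived sequence} of $u$ is $y=y_0y_1y_2\cdots$, read as a sequence whose letters are the return words. The rows of Section~\ref{sec:example} are derived sequences.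

\begin{lemma}\label{lem:return}
Suppose that $s(n)=1$ and that $u\in F_n$ is bispecial.
\begin{enumerate}
\item[(a)] $u$ is the only right special and the only left special word of $F_n$, and $r(u)=l(u)=2$.
\item[(b)] $u$ has exactly two return words $A,B$, and both occur infinitely often in $y$. For $S\in\{A,B\}$ let $c_S$ be the last letter of $S$ and $d_S$ the letter following the prefix $u$ in $Su$. Then $c_A\ne c_B$ and $d_A\ne d_B$.
\item[(c)] For $i\ge1$ and $S,T\in\{A,B\}$, the word $c_Sud_T$ of length $n+2$ occurs at $t_i-1$ if and only if $y_{i-1}y_i=ST$. The number $e(u)$ is the number of pairs $ST$ that occur in $y$.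
\item[(d)] Every factor of $y$ occurs infinitely often in $y$, and $y$ is not eventually periodic.
\item[(e)] For $0\le d<|y_i|$ the word $x[t_i+d,\,t_i+d+n+1)$ depends only on $y_i$ and $d$. Moreover $|A|+|B|>n$.
\end{enumerate}
\end{lemma}

We call $c_Sud_T$ the \emph{marker} of the pair $ST$. For $\mathbf f$ and $u=010$ we have $A=010$, $B=01$, $c_A=d_A=0$, $c_B=d_B=1$, and the marker of $AA$ is $00100$.

\begin{proof}
(a) Both sums in Lemma~\ref{lem:second} equal $1$, have nonnegative terms, and the term of $u$ is at least $1$.

(b) Start from $x[t_i,t_i+n+1)=ud$. As long as the suffix of length $n$ of the word read so far is not $u$, that suffix is not right special and the next letter is forced. So $d$ determines $y_iu$, and conversely $d$ is the letter of $y_iu$ after the prefix $u$. Both right extensions $ud$ occur infinitely often, so there are exactly two return words, each occurring infinitely often, and $d_A\ne d_B$. For $i\ge1$ the letter before $t_i$ is the last letter of $y_{i-1}$. Both left extensions of $u$ occur infinitely often, so $c_A\neq c_B$.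

(c) For $i\ge1$ we have $x[t_i-1,t_i+n+1)=c_{y_{i-1}}ud_{y_i}$, and by (b) this word determines $y_{i-1}$ and $y_i$. Every factor $cud$ occurs infinitely often, hence at some $t_i-1$ with $i\ge1$.

(d) Given $y_i\cdots y_k$, let $z=x[t_i,t_{k+1}+n)$. The occurrences of $u$ in $z$ are at the offsets $t_m-t_i$, $i\le m\le k+1$. If $z$ occurs at $t$ in $x$, then $t=t_{i'}$ for some $i'$, and the occurrences of $u$ in $x$ between $t$ and $t+t_{k+1}-t_i$ lie inside this copy of $z$, so they are at the same offsets. Hence $y_{i'}\cdots y_{i'+k-i}=y_i\cdots y_k$, and there are infinitely many such $i'$. If $y$ were eventually periodic, so would be $x$.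

(e) The word lies inside $y_iu$, because $d+n+1\le|y_i|+n$. Every word of $F_n$ occurs at some position $t_i+d$ with $0\le d<|y_i|$, and there are $|A|+|B|$ possible pairs $(y_i,d)$. So $n+1\le P(n)\le|A|+|B|$.
\end{proof}

\section{Below $4$, the sequence is quasi-Sturmian}\label{sec:four}

In this section $\rho_x<4$. Fix $\rho'$ with $\rho_x<\rho'<4$ and $N_0$ with $R_x(m)\le\rho'm$ for $m\ge N_0$. By \eqref{eq:RL}, $L(n+2)\le(\rho'-1)n+2\rho'-1$ for $n\ge N_0$, and $\rho'-1<3$. With Lemma~\ref{lem:basic}(c) we get $N_1$ such that
\begin{equation}\label{eq:three}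
L(n+1)\le L(n+2)<3n\qquad(n\ge N_1).
\end{equation}
The hypothesis is used in two forms: as \eqref{eq:three}, which bounds the gaps between occurrences of words slightly longer than $n$, and as $R_x(m)<4m$ at a smaller scale $m$, which through Lemma~\ref{lem:period} forbids long repetitions. A priori $s(n)$ may stay above $1$ or oscillate. We show first that it takes the value $1$ infinitely often, and then that it cannot leave this value.

\subsection{The value $1$ is taken infinitely often}

If $s(n)\ge2$ for all large $n$, there are so many factors that even squares are forbidden. Then occurrences of a word of length $n$ are more than $n$ apart, while by \eqref{eq:three} each of its right extensions returns within $3n$. This leaves no freedom: after a right special word the two possible letters must alternate. An alternating choice is no choice. For example, over $\{0,1\}$, if the letters following $0$ alternate and the letters following $1$ alternate, then the start $0011$ can only continue as $00110011\cdots$.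

\begin{proposition}\label{prop:often}
If $\rho_x<4$, then $s(n)=1$ for infinitely many $n$.
\end{proposition}

\begin{proof}
Suppose not. As $s(n)\ge1$, there is $n_1$ with $s(n)\ge2$ for $n\ge n_1$, and $P(m)\ge2(m-n_1)=2m-C$ for $m\ge n_1$, where $C=2n_1$.

\emph{No long squares.} Let $zz\in F$ with $|z|=T$, and put $m=\lfloor(T+C)/2\rfloor+1$, so that $2m-C>T$. For $T$ large, $m\ge\max(N_0,n_1)$. Then $P(m)>T$, and Lemma~\ref{lem:period} applied to $zz$ gives $R_x(m)>2T$. On the other hand $R_x(m)\le\rho'm\le\rho'(T+C+2)/2$, which is less than $2T$ for $T$ large because $\rho'<4$. So there is $W_0$ such that $F$ contains no square $zz$ with $|z|\ge W_0$.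

\emph{Return times exceed $n$.} By Lemma~\ref{lem:long}, fix $n\ge N_1$ such that all return times of words of $F_n$ exceed $W_0$. A return time $T\le n$ would give a factor with period $T$ and length $n+T\ge2T$, whose prefix of length $2T$ is a square $zz$ with $|z|=T>W_0$. So all return times of words of $F_n$ are greater than $n$.

\emph{Alternation.} Let $v\in F_n$ be right special, with occurrences $t_0<t_1<\cdots$ and following letters $c_i=x_{t_i+n}$. If $t_i<t_j$ are consecutive occurrences of an extension $vc$, then
\[
(j-i)\,n<t_j-t_i\le L(n+1)<3n,
\]
so $j-i\le2$. Thus, once $c$ has appeared in the sequence $c_0c_1\cdots$, it appears among any two consecutive terms. For large $i$ the set $\{c_i,c_{i+1}\}$ therefore contains all $r(v)\ge2$ letters that can follow $v$. Hence $r(v)=2$ and $c_{i+1}\ne c_i$ for all large $i$.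

\emph{A finite state determines the future.} Let $t$ be so large that every right special word of $F_n$ has occurred before $t$ and alternates from its last occurrence before $t$ on. The \emph{state} at $t$ consists of the word $x[t,t+n)$ and, for each right special $v\in F_n$, the letter following the last occurrence of $v$ at a position less than $t$. The state determines $x_{t+n}$: this is the unique extension if $x[t,t+n)$ is not right special, and otherwise the extension different from the recorded one. It then determines the state at $t+1$, in which only the record of $x[t,t+n)$ may have changed. There are finitely many states, so two positions $t<t'$ have the same state and the same suffix. Then $x$ is eventually periodic, contrary to Lemma~\ref{lem:basic}(d).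
\end{proof}

The constant $3$ in \eqref{eq:three} is what produces alternation. With a constant between $3$ and $4$ one would get only $j-i\le3$, which a non-periodic sequence $c_0c_1\cdots$ can satisfy: $\mathbf f$ is a concatenation of $010$ and $01$, so both of its letters return within three steps.

\subsection{The value $1$ persists}

By \eqref{eq:second}, $s$ can rise from $1$ only at a bispecial word $u$ for which all four pairs $AA,AB,BA,BB$ occur in the derived sequence. Each pair has a marker of length $n+2$, so each pair must return within distance $3n$ in $x$, and $3n<3(|A|+|B|)$. Four pairs that all return so quickly leave little room, and we show that only the periodic pattern $AABB\,AABB\cdots$ fits.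

\begin{proposition}\label{prop:persist}
If $\rho_x<4$, then for all sufficiently large $n$, $s(n)=1$ implies $s(n+1)=1$.
\end{proposition}

\begin{proof}
Let $n\ge N_1$ be so large that all return times of words of $F_n$ are at least $N_0$ (Lemma~\ref{lem:long}), and let $s(n)=1$. If $F_n$ contains no bispecial word, \eqref{eq:second} gives $s(n+1)=1$. Otherwise let $u,A,B,y,t_i$ be as in Lemma~\ref{lem:return}, and put $p=|A|$, $q=|B|$. By \eqref{eq:second}, $s(n+1)=1+(e(u)-3)$. Since $e(u)\le4$ and $s(n+1)\ge1$, it suffices to exclude $e(u)=4$.

Suppose $e(u)=4$. Then $AA,AB,BA,BB$ all occur infinitely often in $y$. If a pair $ST$ has consecutive occurrences $y_{i-1}y_i$ and $y_{j-1}y_j$ in $y$, $1\le i<j$, then its marker has consecutive occurrences at $t_i-1$ and $t_j-1$, and by \eqref{eq:three} and Lemma~\ref{lem:return}(e)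
\begin{equation}\label{eq:gap}
\sum_{k=i}^{j-1}|y_k|=t_j-t_i\le L(n+2)<3n<3(p+q).
\end{equation}
A \emph{run} is a maximal block of equal letters of $y$; all runs are finite, since both letters occur infinitely often. The situation is symmetric in $A$ and $B$.

\emph{No run has length $3$ or more.} Suppose $AAA$ occurs in $y$. It occurs infinitely often, so there is an $A$-run of length at least $3$ beginning at an index $i\ge1$. The pair $BA$ occurs as $y_{i-1}y_i$ and next as $y_{j-1}y_j$, where $j$ is the beginning of the next $A$-run. The sum in \eqref{eq:gap} contains the whole run, so $3p<3n$ and $p<n$. Now change the scale from $n$ to $p$. The word $AAAu$ is a factor of $x$. As $u$ is a prefix of $Au$, the word $AAu$ is a prefix of $A\cdot AAu$, so $AAAu$ has period $p$; its length is $3p+n>4p$. Since $P(p)\ge p+1$, Lemma~\ref{lem:period} gives $R_x(p)>4p$. But $p$ is a return time of $u$, so $p\ge N_0$ and $R_x(p)\le\rho'p<4p$, a contradiction. The same argument excludes $BBB$.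

\emph{No late run has length $1$.} Call a run \emph{late} if both $AA$ and $BB$ occur in $y$ before it. Consider a late $A$-run of length $1$. Take the last $A$-run of length at least $2$ before it and the first one after it. Between these two lie $k\ge1$ $A$-runs of length $1$ and $k+1$ $B$-runs, of total length $b\ge k+1$. The last two letters of the first long run and the first two letters of the second are consecutive occurrences of $AA$, and the sum in \eqref{eq:gap} counts one $A$ from each long run and everything in between:
\[
(k+2)\,p+b\,q<3(p+q).
\]
For $k\ge2$ the left side is at least $4p+3q$, which is too large. So $k=1$; then $bq<3q$ and $b\ge2$ give $b=2$. Thus a late isolated $A$ is the middle letter of $AABABAA$. By symmetry, a late isolated $B$ is the middle letter of $BBABABB$, and in particular it is followed by $AB$. But the second $B$ of $AABABAA$ is a late run of length $1$ followed by $AA$. This contradiction excludes late $A$-runs of length $1$, and the argument with $A$ and $B$ exchanged excludes late $B$-runs of length $1$.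

So all late runs have length $2$, and $y$ is eventually periodic with period word $AABB$, contrary to Lemma~\ref{lem:return}(d).
\end{proof}

\begin{remark}
The change of scale cannot be replaced by the bound $3(p+q)$ in \eqref{eq:gap}. For $p=q=1$, in any concatenation of the words $AABB$ and $AAABB$ each of the four pairs returns within $5<3(p+q)$ steps, and such a concatenation need not be eventually periodic.
\end{remark}

Propositions~\ref{prop:often} and~\ref{prop:persist} give the first half of the proof. A sequence with $\rho_x<4$ is almost periodic by the definition of $\rho_x$.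

\begin{corollary}\label{cor:quasi}
Every non-periodic sequence $x$ with $\rho_x<4$ is quasi-Sturmian.
\end{corollary}

\section{The regulator of a quasi-Sturmian sequence}\label{sec:tower}

In this section $x$ is quasi-Sturmian, with $s(n)=1$ for $n\ge n_2$, and nothing is assumed about $\rho_x$. We build a chain of bispecial words $u_0,u_1,\dots$ generalizing $\varepsilon,0,010,\dots$ and follow how the return words change along it.

\subsection{The chain of bispecial words}

There is a bispecial word of length at least $n_2$. Indeed, for $m\ge n_2$ let $v_m$ be the unique left special word of length $m$ (Lemma~\ref{lem:second}). A prefix of a left special word is left special, so $v_m$ is a prefix of $v_{m+1}$. If no $v_m$ were right special, every occurrence of $v_m$ would extend to $v_{m+1}$, so all occurrences of $v_{n_2}$ would begin the same infinite sequence. Two such occurrences would make $x$ eventually periodic.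

Let $u$ be bispecial of length $n\ge n_2$. Since $s(n)=s(n+1)=1$, formula \eqref{eq:second} gives $e(u)=3$. Both return words occur infinitely often in the derived sequence, so both mixed pairs occur, and by Lemma~\ref{lem:return}(c) exactly one of the two remaining pairs occurs. We name the return words $X$ and $Y$ so that $XX$ occurs and $YY$ does not, and we write the derived sequence with $0$ for $X$ and $1$ for $Y$. This \emph{coded derived sequence} contains $00,01,10$ and not $11$. Besides $\sigma$ we need the morphism $\alpha$:
\[
\alpha(0)=0,\quad\alpha(1)=01;\qquad\qquad\sigma(0)=01,\quad\sigma(1)=0 .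
\]
Both have the blocks $0$ and $01$, so in an image under $\alpha$ or $\sigma$ the blocks begin exactly at the letters $0$, and $11$ does not occur.

\begin{lemma}\label{lem:step}
Let $u$ be bispecial of length at least $n_2$, with return words $X,Y$ and coded derived sequence $y$. Then $u'=Xu$ is bispecial, it occurs exactly at the positions where a return word $X$ of $u$ begins, and its return words are $X$ and $XY$. If $X',Y'$ and $y'$ are the return words and the coded derived sequence of $u'$, then one of the following holds, with $h\in\{\varepsilon,1\}$:
\[
\begin{array}{llll}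
\textit{stay:} & X'=X, & Y'=XY, & y=h\,\alpha(y');\\[2pt]
\textit{switch:} & X'=XY, & Y'=X, & y=h\,\sigma(y').
\end{array}
\]
\end{lemma}

\begin{proof}
Let $t_i$ be the occurrences of $u$. If the return word at $t_i$ is $X$, then $Xu$ occurs at $t_i$. Conversely $Xu$ has the prefix $ud_X$, so an occurrence of $Xu$ is some $t_i$, and the return word at $t_i$ is $X$ by Lemma~\ref{lem:return}(b). At such a $t_i$ with $i\ge1$, the letter before $Xu$ is the last letter of the previous return word, and both $c_X$ and $c_Y$ appear because $XX$ and $YX$ occur. The letter after $Xu$ is the letter after $u$ at $t_{i+1}$, and both $d_X$ and $d_Y$ appear because $XX$ and $XY$ occur. So $u'$ is bispecial. As $11$ does not occur in $y$, cutting $y$ before each $0$ gives a prefix $h\in\{\varepsilon,1\}$ followed by blocks $0$ and $01$, and these blocks correspond to the successive return words $X$ and $XY$ of $u'$. The two cases are the two ways to name these words $X'$ and $Y'$.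
\end{proof}

Fix a bispecial word $u_0$ with $|u_0|\ge n_2$ and iterate the lemma. We get bispecial words $u_{j+1}=X_ju_j$ of lengths $n_j=|u_j|$, return words $X_j,Y_j$, coded derived sequences $y^{(j)}$, and morphisms $\gamma_j\in\{\alpha,\sigma\}$, where $\gamma_j=\alpha$ if step $j$ (from $u_j$ to $u_{j+1}$) is a stay and $\gamma_j=\sigma$ if it is a switch. For all $j$ and $i\ge1$ there is a finite word $h$ with
\begin{equation}\label{eq:desub}
y^{(j)}=h\,\gamma_j\gamma_{j+1}\cdots\gamma_{j+i-1}\bigl(y^{(j+i)}\bigr).
\end{equation}
In both cases $n_{j+1}=n_j+|X_j|$ and $|X_{j+1}|+|Y_{j+1}|=2|X_j|+|Y_j|$, so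
\[
\kappa=|X_j|+|Y_j|-n_j
\]
does not depend on $j$. This invariant converts lengths of return words into lengths of bispecial words.

A stay does not change $X_j$. If there were finitely many switches, a fixed number $|X_j|$ would be a return time of the arbitrarily long words $u_j$, contrary to Lemma~\ref{lem:long}. So let $j_1<j_2<\cdots$ be the steps that are switches, and put
\[
Z_0=X_{j_1},\qquad Z_k=X_{j_k+1},\qquad Q_k=|Z_k|,\qquad a_{k+1}=j_{k+1}-j_k\ge1\quad(k\ge1).
\]
Let $k\ge1$. Since only stays lie between two consecutive switches, $X_{j_k}=Z_{k-1}$, and the switch at $j_k$ gives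
\begin{equation}\label{eq:atswitch}
X_{j_k}=Y_{j_k+1}=Z_{k-1},\qquad X_{j_k}Y_{j_k}=X_{j_k+1}=Z_k .
\end{equation}
The switch at $j_k$ is followed by $a_{k+1}-1$ stays, each of which puts one more $Z_k$ in front of $Y$, so $Y_{j_{k+1}}=Z_k^{a_{k+1}-1}Z_{k-1}$. By \eqref{eq:atswitch} for $k+1$ we get $Z_{k+1}=Z_k^{a_{k+1}}Z_{k-1}$. Therefore
\begin{equation}\label{eq:Q}
Q_{k+1}=a_{k+1}Q_k+Q_{k-1},\qquad n_{j_k}=Q_k-\kappa\qquad(k\ge1),
\end{equation}
and $Q_0<Q_1<Q_2<\cdots$.

\subsection{The formula}

\begin{proposition}\label{prop:formula}
Let $x$ be quasi-Sturmian. For $k\ge1$ and $Q_k-\kappa+2\le n\le Q_{k+1}-\kappa+1$ we have $L(n)=Q_k+Q_{k+1}$. Consequently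
\[
\rho_x=2+\limsup_{k\to\infty}\frac{Q_{k+1}}{Q_k}.
\]
\end{proposition}

\begin{proof}
Put $j=j_k$, $j'=j_{k+1}$, $a=a_{k+1}$. By \eqref{eq:Q} the range of $n$ is $n_j+2\le n\le n_{j'}+1$. As $L$ is nondecreasing, it suffices to prove $L(n_j+2)\ge Q_k+Q_{k+1}$ and $L(n_{j'}+1)\le Q_k+Q_{k+1}$.

\emph{Lower bound.} Let $g$ be the marker of the pair $X_jX_j$ for $u_j$; it has length $n_j+2$. Step $j$ is a switch, so $y^{(j)}=h\,\sigma(y^{(j+1)})$, and $00$ occurs in $y^{(j)}$ exactly at the blocks $\sigma(1)=0$. In terms of $x$: the pair $X_jX_j$ begins at position $t$ if and only if the return word $Y_{j+1}$ of $u_{j+1}$ begins at $t$, and then $g$ occurs at $t+|X_j|-1$. So the distance in $x$ between the beginnings of two consecutive return words $Y_{j+1}$ is a return time of $g$.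

To find a large such distance, look $a$ steps ahead. By \eqref{eq:desub}, a suffix of $y^{(j+1)}$ is the image of $y^{(j'+1)}$ under $\alpha^{a-1}\sigma$. Since $\alpha^{m}(0)=0$ and $\alpha^m(1)=0^m1$, this morphism sends $0$ to $0^a1$ and $1$ to $0$. The word $010$ occurs in $y^{(j'+1)}$, because $1$ occurs infinitely often and $11$ does not occur. Its image $0^a1\,0\,0^a1$ contains $1\,0^{a+1}1$. By \eqref{eq:atswitch} and \eqref{eq:Q} the corresponding distance is
\[
|Y_{j+1}|+(a+1)|X_{j+1}|=Q_{k-1}+(a+1)Q_k=Q_k+Q_{k+1}.
\]

\emph{Upper bound.} Let $N=n_{j'}$, let $t_0<t_1<\cdots$ be the occurrences of $u_{j'}$, and let $y=y^{(j')}$. By \eqref{eq:atswitch}, $|X_{j'}|=Q_k$ and $|X_{j'}|+|Y_{j'}|=Q_{k+1}$. Let $T$ be a return time of a word $w\in F_{N+1}$. By Lemma~\ref{lem:basic}(a) it is realized from an occurrence of $w$ at a position $t_i+d$ with $i\ge1$ and $0\le d<t_{i+1}-t_i$. By Lemma~\ref{lem:return}(e), $w$ occurs again at $t_{i'}+d$, where $i'>i$ is minimal with $y_{i'}=y_i$. So $T\le t_{i'}-t_i$. If $y_i=0$, at most one letter $1$ lies between $i$ and $i'$, and $t_{i'}-t_i\le|X_{j'}|+|Y_{j'}|=Q_{k+1}$. If $y_i=1$,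 we use that step $j'$ is a switch: $y=h\,\sigma(y^{(j'+1)})$ with $|h|\le1$. The letters $1$ at indices $i\ge 1$ are the ends of the blocks $\sigma(0)=01$, and two consecutive letters $0$ of $y^{(j'+1)}$ form $00$ or $010$, with images $0101$ and $01001$. So at most two letters $0$ lie between $i$ and $i'$, and $t_{i'}-t_i\le|Y_{j'}|+2|X_{j'}|=Q_{k+1}+Q_k$.

\emph{The quotient.} The ranges of $n$ for $k=1,2,\dots$ partition the integers from $Q_1-\kappa+2$ on. On the $k$th range, $R_x(n)/n=1+(Q_k+Q_{k+1}-1)/n$ is largest at $n=m_k=Q_k-\kappa+2$. Hence $\rho_x=1+\limsup_k(Q_k+Q_{k+1}-1)/m_k$, and $m_k/Q_k\to1$.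
\end{proof}

\section{The values of $\rho_x$}\label{sec:values}

We use one fact about \eqref{eq:Q}. If $a_k=a$ for all large $k$, let $\lambda>1$ be the positive root of $\lambda^2=a\lambda+1$; the other root is $-1/\lambda$. Then $Q_k=c\lambda^k+c'(-1/\lambda)^k$ for large $k$, and $c\ne0$ because $Q_k\to\infty$. So $Q_{k+1}/Q_k\to\lambda$, where $\lambda=\varphi$ for $a=1$ and $\lambda=1+\sqrt2$ for $a=2$.

\begin{proof}[Proof of Theorem~\ref{thm:conj} and Theorem~\ref{thm:main}(1)]
Let $x$ be non-periodic with $\rho_x<4$. By Corollary~\ref{cor:quasi}, $x$ is quasi-Sturmian. If $a_{k+1}\ge2$ for infinitely many $k$, then $Q_{k+1}\ge2Q_k$ for these $k$ by \eqref{eq:Q}, and Proposition~\ref{prop:formula} gives $\rho_x\ge4$. So $a_k=1$ for all large $k$, $Q_{k+1}/Q_k\to\varphi$, and $\rho_x=2+\varphi=\frac{5+\sqrt5}2$. This is part~(1), and Theorem~\ref{thm:conj} follows because $4>\frac{5+\sqrt5}{2}$.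
\end{proof}

\begin{proof}[Proof of the bound in Theorem~\ref{thm:main}(3)]
Let $x$ be quasi-Sturmian with $\rho_x\ne2+\varphi$. Then $a_k$ is not eventually $1$, since otherwise Proposition~\ref{prop:formula} gives $\rho_x=2+\varphi$. Put $\Lambda=\limsup Q_{k+1}/Q_k$. There are three cases.
\begin{itemize}
\item $a_k\ge3$ infinitely often. Then $\Lambda\ge3$ by \eqref{eq:Q}.
\item $a_k=2$ for all large $k$. Then $\Lambda=1+\sqrt2$.
\item $a_k\in\{1,2\}$ for all large $k$, with both values infinitely often. Then $a_k=1$ and $a_{k+1}=2$ for infinitely many $k$. For these, $Q_k=Q_{k-1}+Q_{k-2}\le2Q_{k-1}$, so $Q_{k+1}/Q_k=2+Q_{k-1}/Q_k\ge\frac52$.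
\end{itemize}
Since $1+\sqrt2<\frac52<3$, we get $\rho_x=2+\Lambda\ge3+\sqrt2$.
\end{proof}

It remains to realize the value $3+\sqrt2$, and we also want $\rho_{\mathbf f}$. For both we run Section~\ref{sec:tower} backwards: a sequence built by applying $\alpha$ and $\sigma$ in a given order has stays and switches in that order.

\begin{lemma}\label{lem:realize}
Let $w^{(0)},w^{(1)},\dots$ be almost periodic sequences over $\{0,1\}$, each containing $00,01,10$ and not $11$, with $w^{(j)}=\beta_j(w^{(j+1)})$ and $\beta_j\in\{\alpha,\sigma\}$. Then $x=w^{(0)}$ has $P(n)=n+1$ for all $n$, so it is quasi-Sturmian with $n_2=0$, and the chain started at $u_0=\varepsilon$ has $\gamma_j=\beta_j$ for all $j$.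
\end{lemma}

\begin{proof}
We show by induction on $|u|$, for all $j$ at once, that every bispecial word $u$ of $w=w^{(j)}$ has $e(u)=3$. For $u=\varepsilon$ the factors $cud$ are $00,01,10$. Let $u$ be nonempty, and write $w=\beta(w')$ with $\beta=\beta_j$, $w'=w^{(j+1)}$. The letter $1$ is preceded and followed only by $0$, so $u$ begins and ends with $0$. Cutting $u$ before each $0$ gives $u=\beta(v)0$ with a unique word $v$, and $|v|<|u|$. In any occurrence of $cud$ in $w$, the word $u$ begins at the beginning of a block and its last $0$ begins a block. The block before $u$ is $0$ if $c=0$ and $01$ if $c=1$; the block beginning at the last $0$ of $u$ is $0$ if $d=0$ and $01$ if $d=1$. If $c',d'$ are the letters whose images under $\beta$ are these two blocks, then $c'vd'$ occurs in $w'$. Conversely an occurrence of $c'vd'$ in $w'$ gives $\beta(c')\beta(v)\beta(d')0$ in $w$, which contains $cud$. The maps $c\mapsto c'$ and $d\mapsto d'$ are bijections of $\{0,1\}$, so $v$ is bispecial in $w'$ and $e(u)=e(v)=3$.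

Over two letters a bispecial word has $l(u)=r(u)=2$, so all terms of \eqref{eq:second} vanish and $s(n)=s(0)=1$. Thus $P(n)=n+1$. A periodic sequence has bounded $P$, so $x$ is non-periodic.

We claim that $y^{(j)}=w^{(j)}$ for all $j$. The return words of $\varepsilon$ are the letters, and $00$ occurs in $x$, so $X_0=0$, $Y_0=1$ and $y^{(0)}=x$. Suppose $y^{(j)}=w^{(j)}=\beta_j(w^{(j+1)})$. The successive return words of $u_{j+1}$ correspond to the blocks obtained by cutting $y^{(j)}$ before each $0$, that is, to $\beta_j(w^{(j+1)}_0),\beta_j(w^{(j+1)}_1),\dots$. Since $00$ occurs in $w^{(j+1)}$, the return word that can be repeated is the one corresponding to $\beta_j(0)$. Hence $\gamma_j=\beta_j$ and $y^{(j+1)}=w^{(j+1)}$.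
\end{proof}

\begin{example}[the Fibonacci word]\label{ex:fib}
The sequence $\mathbf f=\sigma(\mathbf f)=01001\cdots$ contains $00,01,10$ and not $11$. It is almost periodic: $0$ occurs in every factor of length $2$, so $\sigma^i(0)$ occurs in $\mathbf f=\sigma^i(\mathbf f)$ with bounded gaps, and every factor of $\mathbf f$ is a factor of some prefix $\sigma^i(0)$. Lemma~\ref{lem:realize} with $w^{(j)}=\mathbf f$ and $\beta_j=\sigma$ shows that $P(n)=n+1$ and that every step is a switch. So $\kappa=2$, $Q_0=|0|=1$, $Q_1=|01|=2$, all $a_k$ equal $1$, and Proposition~\ref{prop:formula} gives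
\[
R_{\mathbf f}(n)=n-1+Q_k+Q_{k+1}\quad(Q_k\le n<Q_{k+1},\ k\ge1),\qquad\rho_{\mathbf f}=2+\varphi .
\]
The three inequalities found in Section~\ref{sec:example} are equalities.
\end{example}

\begin{proof}[Proof of attainment in Theorem~\ref{thm:main}(3)]
We want $a_k=2$, that is, stays and switches in alternation. Let $\tau=\alpha\sigma$, so $\tau(0)=\alpha(01)=001$ and $\tau(1)=\alpha(0)=0$. Each $\tau^i(0)$ is a proper prefix of $\tau^{i+1}(0)$; let $z=0010010\cdots=\tau(z)$ be the limit, and $z'=\sigma(z)$. Then $z=\alpha(z')$, so neither $z$ nor $z'$ contains $11$. The prefix $0010$ of $z$ contains $00,01,10$, and so does the prefix $\sigma(0010)=0101001$ of $z'$. The letter $0$ occurs in every factor of $z$ of length $2$, so $\tau^i(0)$ occurs in $z=\tau^i(z)$ with bounded gaps and $z$ is almost periodic. A factor of $z'$ lies in $\sigma(v)$ for a factor $v$ of $z$, and the gaps between occurrences at most double under $\sigma$, so $z'$ is almost periodic.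

Apply Lemma~\ref{lem:realize} with $w^{(j)}=z$, $\beta_j=\alpha$ for even $j$ and $w^{(j)}=z'$, $\beta_j=\sigma$ for odd $j$. The sequence $z$ is quasi-Sturmian, and the switches are the odd steps. Hence $a_k=2$ for all $k\ge2$, $Q_{k+1}/Q_k\to1+\sqrt2$, and $\rho_z=3+\sqrt2$ by Proposition~\ref{prop:formula}.
\end{proof}

\section{The extremal sequences}\label{sec:extremal}

We prove Theorem~\ref{thm:main}(2). One direction reads off the structure from an infinite tail of switches.

\begin{proof}[Proof of ``only if'']
Let $x$ be non-periodic with $\rho_x=2+\varphi<4$. Then $x$ is almost periodic, and by the proof of part~(1) it is quasi-Sturmian with $a_k=1$ for all large $k$. So there is $J$ such that every step $j\ge J$ is a switch. Put $\psi(0)=X_J$, $\psi(1)=Y_J$ and $y=y^{(J)}$. The suffix of $x$ from the first occurrence of $u_J$ is $\psi(y)$. The last letters of $X_J$ and $Y_J$ differ by Lemma~\ref{lem:return}(b), so $\psi(0)\psi(1)$ and $\psi(1)\psi(0)$ end in different letters.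

Let $v$ be a factor of $y$. The lengths $|\sigma^i(1)|=|\sigma^{i-1}(0)|\le|\sigma^i(0)|$ tend to infinity; choose $i$ with $|\sigma^i(1)|\ge|v|$. By \eqref{eq:desub}, $y=h\,\sigma^i(y^{(J+i)})$ with $h$ finite. As $v$ occurs infinitely often in $y$ (Lemma~\ref{lem:return}(d)), it occurs in $\sigma^i(y^{(J+i)})$. It is no longer than the shorter block, so it meets at most two consecutive blocks and is a factor of $\sigma^i(bb')$ for a factor $bb'\in\{00,01,10\}$ of $y^{(J+i)}$. These three words are factors of $\mathbf f$, and $\mathbf f=\sigma^i(\mathbf f)$, so $v$ is a factor of $\mathbf f$.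
\end{proof}

For the converse we must show that applying $\psi$ does not increase the quotient. The blocks $\psi(0)$ and $\psi(1)$ may have different lengths, so $\psi$ could stretch different parts of $y$ by different ratios. This does not happen for factors of $\mathbf f$, because the number of $1$'s in such a factor is proportional to its length up to a bounded error. Let $|v|_1$ be the number of letters $1$ in $v$.

\begin{lemma}\label{lem:disc}
Let $\theta=\varphi^{-2}$ and $\delta(v)=|v|_1-\theta|v|$. Then $|\delta(v)|\le2\varphi^2$ for every factor $v$ of $\mathbf f$.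
\end{lemma}

\begin{proof}
The function $\delta$ is additive under concatenation. From $\varphi^2=\varphi+1$ we get $1-\varphi^{-2}=\varphi^{-1}$, $1-\varphi^{-1}=\varphi^{-2}$ and $\varphi^{-1}-\varphi^{-2}=\varphi^{-3}$. So $\delta(0)=-\varphi^{-2}$, $\delta(1)=\varphi^{-1}$, and
\[
\delta(\sigma(0))=\delta(01)=\varphi^{-3}=-\varphi^{-1}\delta(0),\qquad\delta(\sigma(1))=\delta(0)=-\varphi^{-1}\delta(1).
\]
Hence $\delta(\sigma(v))=-\varphi^{-1}\delta(v)$ for all $v$. The blocks of $\mathbf f=\sigma(\mathbf f)$ have length at most $2$, so a factor $v$ of $\mathbf f$ can be written $v=b\,\sigma(v')\,b'$ with $|b|,|b'|\le1$ and $v'$ a factor of $\mathbf f$ with $|v'|\le|v|$. Let $D_N$ be the maximum of $|\delta(v)|$ over the factors of length at most $N$. Then $D_N\le2+\varphi^{-1}D_N$, so $D_N\le2/(1-\varphi^{-1})=2\varphi^2$.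
\end{proof}

\begin{proof}[Proof of ``if'']
Let $x$ be non-periodic and almost periodic, with a suffix $\psi(y)$ as in part~(2). A factor of $y$ of length $R_{\mathbf f}(n)$ is a factor of $\mathbf f$, so it contains all factors of $\mathbf f$ of length $n$. Hence $y$ and $\mathbf f$ have the same factors, and $y$ is almost periodic. The regulator depends only on the set of factors, so $R_y=R_{\mathbf f}$ and $\rho_y=2+\varphi$ by Example~\ref{ex:fib}. Every factor of $x$ occurs infinitely often, so $F$ is the set of factors of $\psi(y)$.

Let $M=\max(|\psi(0)|,|\psi(1)|)$ and $\mu=(1-\theta)|\psi(0)|+\theta|\psi(1)|>0$. A word $v$ has $\theta|v|+\delta(v)$ letters $1$ and $(1-\theta)|v|-\delta(v)$ letters $0$, so $|\psi(v)|-\mu|v|=\delta(v)\,(|\psi(1)|-|\psi(0)|)$. By Lemma~\ref{lem:disc}, with $D=2\varphi^2M$,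
\begin{equation}\label{eq:stretch}
\bigl|\,|\psi(v)|-\mu|v|\,\bigr|\le D\qquad\text{for all factors $v$ of $y$.}
\end{equation}
Given $m$, put $h=\lceil(m+M+D)/\mu\rceil$.

Every $w\in F_m$ is a factor of $\psi(v)$ for some factor $v$ of $y$ of length $h$. Indeed, take an occurrence of $w$ in $\psi(y)$, which begins fewer than $M$ letters after the beginning of some block $\psi(y_i)$, and let $v=y[i,i+h)$. By \eqref{eq:stretch}, $|\psi(v)|\ge\mu h-D\ge m+M$, so $\psi(v)$ covers this occurrence.

Every factor of $\psi(y)$ of length at least $M+D+\mu R_y(h)$ contains $\psi(v')$ for some factor $v'$ of $y$ of length $R_y(h)$. Indeed, skip fewer than $M$ letters to reach the beginning of a block $\psi(y_i)$, let $v'=y[i,i+R_y(h))$, and use $|\psi(v')|\le\mu R_y(h)+D$. This $v'$ contains every factor $v$ of $y$ of length $h$, so $\psi(v')$ contains every word of $F_m$. Therefore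
\[
\frac{R_x(m)}{m}\le\frac{M+D+1}{m}+\frac{\mu h}{m}\cdot\frac{R_y(h)}{h}.
\]
As $m\to\infty$ we have $h\to\infty$ and $\mu h/m\to1$, so $\rho_x\le\rho_y=2+\varphi$. Theorem~\ref{thm:conj} gives the opposite inequality.
\end{proof}

Non-periodicity of $x$ entered this proof only through Theorem~\ref{thm:conj}. It need not be assumed: it follows from the condition $\psi(0)\psi(1)\ne\psi(1)\psi(0)$, which says that $y$ can be recovered from $\psi(y)$.

\begin{lemma}\label{lem:code}
Let $U,V$ be nonempty words, and let $\xi,\eta$ be infinite concatenations of copies of $U$ and $V$. If $U\xi=V\eta$, then $UV=VU$.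
\end{lemma}

\begin{proof}
We use induction on $|U|+|V|$ and may assume $|U|\le|V|$. If $|U|=|V|$, then $U=V$. Otherwise $V=UV'$ with $V'$ nonempty, and $\xi=V'\eta$. Both $\xi$ and $\eta$ are concatenations of $U$ and $UV'$. So $\eta$ is a concatenation of $U$ and $V'$, and $\xi=U\xi'$ with $\xi'$ a concatenation of $U$ and $V'$. From $U\xi'=V'\eta$ and the induction hypothesis we get $UV'=V'U$. Hence $UV=U(UV')=U(V'U)=VU$.
\end{proof}

\begin{proposition}\label{prop:nonper}
If all factors of $y\in\{0,1\}^{\mathbb N}$ are factors of $\mathbf f$ and $\psi(0)\psi(1)\ne\psi(1)\psi(0)$, then $\psi(y)$ is not eventually periodic. In particular no sequence with the suffix $\psi(y)$ is periodic.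
\end{proposition}

\begin{proof}
As shown at the start of the proof of ``if'', $y$ has the same factors as $\mathbf f$, hence $n+1$ factors of length $n$. A sequence that has period $T$ from position $t$ on has at most $t+T$ factors of each length, so $y$ is not eventually periodic. Suppose that $\psi(y)$ has period $T$ from position $t$ on. The blocks are nonempty, so infinitely many of them begin beyond $t$, and two of these, $\psi(y_i)$ and $\psi(y_j)$ with $i<j$, begin at positions congruent modulo $T$. Then $\psi(y_iy_{i+1}\cdots)=\psi(y_jy_{j+1}\cdots)$. The sequences $y_iy_{i+1}\cdots$ and $y_jy_{j+1}\cdots$ are different, since $y$ is not eventually periodic. Deleting their longest common prefix gives an equation $\psi(0)\xi=\psi(1)\eta$ as in Lemma~\ref{lem:code}, so $\psi(0)\psi(1)=\psi(1)\psi(0)$, a contradiction.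
\end{proof}

\begin{thebibliography}{9}
\bibitem{MPS} An.~A.~Muchnik, Yu.~L.~Pritykin, A.~L.~Semenov, \emph{Sequences close to periodic}, arXiv:0903.5316 (2009).
\end{thebibliography}
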